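# Big Cohen–Macaulay algebras and perfectoid targets: dimension at most two, and dimension three

All rings are commutative with unity, $p$ is a prime number, and "nzd" abbreviates nonzerodivisor. Throughout, $(R,\mathfrak m)$ is a Noetherian local domain of mixed characteristic $(0,p)$: it has characteristic $0$, and $R/\mathfrak m$ has characteristic $p$. So $0\ne p\in\mathfrak m$, hence $\dim R\ge 1$, and every prime number $\ell\neq p$ is a unit in $R$.

## 1. Dimension one: a minimal prime, an integral closure, a completion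

**Definition (big Cohen–Macaulay algebra).** An $R$-algebra $T$ is a *big Cohen–Macaulay* (BCM) $R$-algebra if some system of parameters $x_1,\dots,x_d$ of $R$ is a regular sequence on $T$: $(x_1,\dots,x_d)T\ne T$, and $x_{i+1}$ is a nzd on $T/(x_1,\dots,x_i)T$ for $i=0,\dots,d-1$.

No finiteness is asked of $T$. A regular local ring is BCM over itself. A stranger example, with $R$ regular of dimension $2$ and $\mathfrak m=(p,y)$, is $T=R\times R[1/p]$. Here $p$ is a nzd, $T/pT=R/pR$, $y$ is a nzd on it, and $T/(p,y)T=R/\mathfrak m\neq 0$. On the second factor alone, $p$ is a unit.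

**Definition (integral perfectoid ring, in the sense of Bhatt–Morrow–Scholze).** A ring $B$ is *integral perfectoid* if there is $\pi\in B$ such that $\pi^p$ divides $p$, $B$ is $\pi$-adically complete and separated, Frobenius $B/pB\to B/pB$ is surjective, and the kernel of Fontaine's map $\theta:W(B^\flat)\to B$ is principal, where $B^\flat=\varprojlim_{x\mapsto x^p}B/pB$.

For instance $\mathbb Z_p$ is not integral perfectoid: if $\pi^p\mid p$ then $\pi$ has valuation $0$, so $\pi$ is a unit, and $\mathbb Z_p$ is not $\pi$-adically separated. Lemma 1 will produce examples.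

The problem, which comes from Kei Nakazato, Kazuma Shimomoto, "A variant of perfectoid Abhyankar's lemma and almost Cohen-Macaulay algebras", arXiv:2002.03512 (2020), is this: *given a BCM $R$-algebra $T$, is there always an $R$-algebra map $T\to B$ with $B$ integral perfectoid and BCM over $R$?*

We need some facts about the objects in the definition. Let $B$ be $\pi$-adically complete and separated, with $p\in\pi B$ and Frobenius surjective on $B/p$.

*Completeness.* $B$ is $p$-adically complete and separated. Indeed $\bigcap p^nB\subset\bigcap\pi^nB=0$. If $b_{n+1}-b_n=p^nc_n$, the sequence has a $\pi$-adic limit $b$, and $b-b_n=p^n\sum_{k\ge0}p^kc_{n+k}\in p^nB$.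

*The tilt.* An element of $B^\flat$ is a sequence $a=(a_0,a_1,\dots)$ in $B/p$ with $a_{i+1}^p=a_i$. The ring $B^\flat$ is perfect of characteristic $p$, with $a^{1/p}=(a_1,a_2,\dots)$, and $a\mapsto a_0$ is surjective onto $B/p$. If $a_0$ is a unit, then all $a_i$ are units and $a$ is a unit. Hence $\ker(B^\flat\to B/p)\subset\operatorname{Jac}(B^\flat)$.

*The sharp map.* With $\tilde a_n\in B$ lifting $a_n$, put $a^\sharp=\lim_n\tilde a_n^{p^n}$. This is well defined and multiplicative (it comes from $\varprojlim_{x\mapsto x^p}B\cong B^\flat$), and $a^\sharp\equiv a_0\bmod p$.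

*Witt vectors.* $W=W(B^\flat)$ is $p$-torsion-free and $p$-adically complete, with $W/p=B^\flat$. Each element is uniquely $\sum[a_n]p^n$, and $\theta(\sum[a_n]p^n)=\sum a_n^\sharp p^n$ is a ring map. It is surjective, because it is so modulo $p$. An element of $W$ is a unit if and only if it is one modulo $p$.

**Lemma 1.** Let $B'$ be a ring in which $p$ is nzd, $pB'\ne B'$, which contains $\varpi$ with $\varpi^p=p$, in which every element is a $p$-th power, and in which $b^p\in pB'$ implies $b\in\varpi B'$. Then the $p$-adic completion $B$ of $B'$ is integral perfectoid, $p$ is nzd on $B$, and $B/pB=B'/pB'$.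

*Proof.* We have $B/p^n=B'/p^n$, and $B$ is $p$-adically, equivalently $\varpi$-adically, complete and separated. If $pb=0$ in $B$ and $b\equiv b_n\bmod p^n$ with $b_n\in B'$, then $pb_n\in p^nB'$, so $b_n\in p^{n-1}B'$ and $b\in p^{n-1}B$ for all $n$. Thus $b=0$, and $p$ is nzd on $B$. Frobenius is surjective on $B/p=B'/p$. With $\pi=\varpi$, only the principality of $\ker\theta$ remains.

**Step (a): $p$-th roots do not leave $B'$.** We show that if $g\in B'[1/p]$ and $g^p\in B'$, then $g\in B'$. Write $g=b/\varpi^m$ with $b\in B'$ and $m\ge 0$ minimal. If $m\ge1$, then $b^p=p^mg^p\in pB'$, so $b\in\varpi B'$, against minimality.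

**Step (b): the kernel of $B^\flat\to B/p$ is principal.** Choose in $B'$ elements $\varpi_0=p$, $\varpi_1=\varpi$, $\varpi_{i+1}^p=\varpi_i$, and let $t=(\varpi_i\bmod p)_i\in B^\flat$. Then $t^\sharp=p$ and $t_0=0$. Let $a\in B^\flat$ with $a_0=0$, and lift $a_i$ to $\tilde a_i\in B'$. Then $\tilde a_i^{p^i}\in pB'=\varpi_i^{p^i}B'$, so $(\tilde a_i/\varpi_i)^{p^i}\in B'$. Applying (a) $i$ times gives $\tilde a_i=\varpi_ic_i$ with $c_i\in B'$.

For $i\ge2$,
$$\varpi_{i-1}(c_i^p-c_{i-1})=\tilde a_i^p-\tilde a_{i-1}\equiv0\bmod p .$$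
Since $\varpi_{i-1}^{p^{i-2}}=\varpi$, the element $\varpi_{i-1}$ divides $\varpi$, so $p/\varpi_{i-1}$ is divisible by $p/\varpi=\varpi^{p-1}$, hence by $\varpi$. So $c_i^p\equiv c_{i-1}\bmod\varpi$. Raising to the $p$-th power, $c_i^{p^2}\equiv c_{i-1}^p\bmod p$, because the error terms are divisible by $p\varpi$ or $\varpi^p=p$. Therefore $c'_j:=c_{j+1}^p\bmod p$ for $j\ge1$ and $c'_0:=(c'_1)^p$ define an element $c'\in B^\flat$. For $j\ge1$, $\varpi_jc_{j+1}^p=\tilde a_{j+1}^p\equiv\tilde a_j\bmod p$, so $a=tc'$. Hence $\ker(B^\flat\to B/p)=tB^\flat$.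

**Step (c): lift to $W$.** Let $x\in\ker\theta$. Then $x\bmod p$ lies in $tB^\flat$, so $x=([t]-p)y+px'$. As $\theta([t]-p)=0$ and $p$ is nzd on $B$, $x'\in\ker\theta$. Iterating and using that $W$ is $p$-complete, $x\in([t]-p)W$. So $\ker\theta=([t]-p)W$. $\square$

The standard source of rings $B'$ is the following.

$$\text{A characteristic-}0\text{ domain, integrally closed in its algebraically closed fraction field, with } p \text{ a nonunit, satisfies Lemma 1.}\tag{1}$$

Indeed roots of monic polynomials lie in it, which gives $\varpi$ and all $p$-th roots; and if $b^p=pc=\varpi^pc$, then $(b/\varpi)^p=c$, so $b/\varpi$ lies in it. For example, the $p$-completion of the integral closure of $\mathbb Z$ in $\overline{\mathbb Q}$ is integral perfectoid.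

**Proposition 2.** If $\dim R=1$, every BCM $R$-algebra $T$ maps to an integral perfectoid BCM $R$-algebra.

*Proof.* **Step 1: replace the given parameter by $p$.** Let $a$ be a parameter that is nzd on $T$ with $aT\ne T$. For some $N$, $a^N\in pR$ and $p^N\in aR$. If $pt=0$ then $a^Nt=0$, so $t=0$; if $pT=T$ then $T=p^NT\subset aT$, a contradiction. So $p$ is nzd on $T$ and $pT\ne T$.

**Step 2: pass to a domain in which $p$ is a nonzero nonunit.** Choose a prime $\mathfrak n\ni p$ of $T$ and a minimal prime $\mathfrak p\subset\mathfrak n$. Elements of minimal primes are zerodivisors, so $p\notin\mathfrak p$. In $D=T/\mathfrak p$ the element $p$ is nonzero, and it is a nonunit since it lies in $\mathfrak n/\mathfrak p$. Primes $\ell\ne p$ are units in $R$, so $\operatorname{char}D=0$.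

**Step 3: close up and complete.** Let $D^+$ be the integral closure of $D$ in an algebraic closure of its fraction field. By lying over, $pD^+\ne D^+$. By (1) and Lemma 1 the $p$-completion $B$ of $D^+$ is integral perfectoid, $p$ is nzd on $B$, and $B/p=D^+/p\neq0$. So $B$ is BCM over $R$ with parameter $p$, and $T\to D\to D^+\to B$ is the map. $\square$

What changes when there are more parameters? In dimension two it takes more work, but the answer stays yes. In dimension three it becomes no.

## 2. Dimension two: keeping a second parameter regular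

Let $\dim R=2$ and let $p,y$ be a system of parameters. Copying the proof of Proposition 2, we would need a domain $D$ receiving $T$ such that $y$ is nzd on $D^+/p$ and $(p,y)D^+\ne D^+$. Two things go wrong.

First, a badly chosen minimal prime is fatal: for $T=R\times R[1/p]$, one of the quotients is $R[1/p]$, where $p$ is a unit. Second, even when $(p,y)D\neq D$, regularity can fail in a domain: in $D=\mathbb Z_{(p)}$ with $y=p$, the element $y$ is zero on $D^+/p$.

Regularity can be repaired by force. In $D^+[1/p]\cap D^+[1/y]$, the functions away from $p=y=0$, the element $y$ is always nzd modulo $p$, as we will see. But then $(p,y)$ may become the unit ideal: for $D=\mathbb Z_{(p)}$, $y=p$ the intersection is $\overline{\mathbb Q}$. Whether $(p,y)$ survives is a question of affineness of the complement of $V(p,y)$, and this can be checked on irreducible components if the ring is Noetherian. So we work with finitely generated subrings and glue the results by an ultraproduct.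

One preliminary is needed. BCM only gives one system of parameters that is regular in one order; completing removes this restriction. Recall the Koszul complex $K(\mathbf z;N)$ and its homology $H_i(\mathbf z;N)$. It is killed by $(\mathbf z)$, it satisfies $H_0(\mathbf z;N)=N/\mathbf zN$, and up to signs there are exact sequences
$$H_i(\mathbf z;N)\xrightarrow{x}H_i(\mathbf z;N)\to H_i(\mathbf z,x;N)\to H_{i-1}(\mathbf z;N)\xrightarrow{x}H_{i-1}(\mathbf z;N).\tag{2}$$
If $\mathbf z$ is regular on $N$, then $K(\mathbf z;N)\to N/\mathbf zN$ is a quasi-isomorphism.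

**Lemma 3.** Let $(R,\mathfrak m)$ be Noetherian local, $d=\dim R$, and let $N$ be an $R$-module on which a system of parameters $\mathbf x=x_1,\dots,x_d$ is regular, $\mathbf xN\neq N$. Let $\hat N=\varprojlim N/\mathfrak m^nN$. Then $\hat N$ is $\mathfrak m$-adically complete and separated, $\hat N/\mathfrak m^n\hat N=N/\mathfrak m^nN$, $\mathfrak m\hat N\ne\hat N$, and every system of parameters of $R$ is regular on $\hat N$.

*Proof.* The first two claims are the textbook properties of completion along a finitely generated ideal. If $\mathfrak mN=N$, then $N=\mathfrak m^kN\subset\mathbf xN$ for large $k$, a contradiction. So $\hat N/\mathfrak m\hat N=N/\mathfrak mN\ne0$.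

**Step (i): the given system, seen by Koszul homology.** We show $H_i(\mathbf x;\hat N)=0$ for $i\ge1$. Put $\mathbf x^n=(x_1^n,\dots,x_d^n)$ and $I_n=(\mathbf x^n)$. Then $\hat N=\varprojlim N/I_nN$, and $K(\mathbf x;\hat N)=\varprojlim K(\mathbf x;N/I_nN)$ with surjective transition maps. As $\mathbf x$ and $\mathbf x^n$ are regular on $N$, there are quasi-isomorphisms
$$K(\mathbf x;N/I_nN)\leftarrow K(\mathbf x)\otimes K(\mathbf x^n)\otimes N\to K(\mathbf x^n;N/\mathbf xN).$$
They are compatible with the maps $K(\mathbf x^{n+1})\to K(\mathbf x^n)$ that are, on each factor $K(x_j^{n+1})\to K(x_j^n)$, equal to $1$ in degree $0$ and $x_j$ in degree $1$. On the right the differential is zero, and the transition maps are zero in degrees $i\ge1$, since $x_j$ kills $N/\mathbf xN$. So $H_i(\mathbf x;N/I_{n+1}N)\to H_i(\mathbf x;N/I_nN)$ is zero for $i\ge1$. The Milnor sequence $0\to\varprojlim^1H_{i+1}\to H_i(\mathbf x;\hat N)\to\varprojlim H_i\to0$ gives the claim.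

**Step (ii): transfer to any other system $\mathbf y$.** For a finite sequence $\mathbf z$ with $(\mathbf z)$ $\mathfrak m$-primary let $q(\mathbf z)=\sup\{i:H_i(\mathbf z;\hat N)\ne0\}$; this is $\geq 0$, as $H_0=\hat N/\mathbf z\hat N\ne0$. The modules $H_i(\mathbf z;\hat N)$ are killed by a power of $\mathfrak m$. So for $x\in\mathfrak m$ and $q=q(\mathbf z)$, (2) gives $H_{q+1}(\mathbf z,x;\hat N)=\ker(x\mid H_q(\mathbf z;\hat N))\neq0$ and $H_i(\mathbf z,x;\hat N)=0$ for $i>q+1$. Hence $q(\mathbf z,x)=q(\mathbf z)+1$. Adding elements one by one, $q(\mathbf y)+d=q(\mathbf x,\mathbf y)=q(\mathbf x)+d=d$ by (i), so $q(\mathbf y)=0$.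

**Step (iii): back from homology to regularity.** We show $H_i(y_1,\dots,y_j;\hat N)=0$ for $i\ge1$ by descending induction on $j$, starting from (ii). By (2) and $H_i(y_1,\dots,y_{j+1};\hat N)=0$, multiplication by $y=y_{j+1}$ is surjective on $H_i(y_1,\dots,y_j;\hat N)$. So a cycle $z$ can be written, inductively, $z=y^nz_n+\sum_{k<n}y^k\partial c_k$ with cycles $z_n$. By completeness $c=\sum y^kc_k$ converges, and $z-\partial c=\lim y^nz_n=0$ by separatedness. So the homology vanishes. Finally (2) contains the exact sequence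
$$H_1(y_1,\dots,y_{j+1};\hat N)\to\hat N/(y_1,\dots,y_j)\hat N\xrightarrow{y_{j+1}}\hat N/(y_1,\dots,y_j)\hat N,$$
whose first term is $0$, so $y_{j+1}$ is nzd on $\hat N/(y_1,\dots,y_j)\hat N$. $\square$

**Theorem B.** If $\dim R\le2$, where $R$ is any Noetherian local domain of mixed characteristic, every BCM $R$-algebra maps to an integral perfectoid BCM $R$-algebra.

*Proof.* Dimension one is Proposition 2. Let $\dim R=2$, let $p,y$ be a system of parameters, and let $\hat T$ be the $\mathfrak m$-adic completion of $T$. By Lemma 3, $p,y$ is regular on $\hat T$ in either order (also with powers), and $(p,y)\hat T\ne\hat T$.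

**Step 1: find good domains under finitely generated subrings.** Let $S\subset\hat T$ be a finitely generated subring containing the image of $y$, and put $U_S=\operatorname{Spec}S\setminus V(p,y)$. We claim that the class of $1/(py)$ in $H^1(U_S,\mathcal O)=S_{py}/(S_p+S_y)$ is nonzero. Otherwise, mapping to $\hat T_{py}\supset\hat T$ and clearing denominators, $(py)^{N-1}=ay^N+bp^N$ in $\hat T$ for some $N\ge1$. Then $p^{N-1}(y^{N-1}-pb)\in y^N\hat T$, and $p$ is nzd modulo $y^N$, so $y^{N-1}\in(p,y^N)\hat T$. Thus $y^{N-1}(1-ya')\in p\hat T$ for some $a'$, and as $y$ is nzd modulo $p$, $1\in(p,y)\hat T$, a contradiction.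

So $U_S$ is not affine. A Noetherian scheme is affine if and only if its irreducible components with reduced structure are (Hartshorne, Ex. III.3.1, III.3.2). Hence there is a prime $\mathfrak q\subset S$ such that, with $D=S/\mathfrak q$, the scheme $U_D=\operatorname{Spec}D\setminus V(p,y)$ is not affine. If $p=0$, $y=0$, or $p$ is a unit in $D$, then $U_D$ is $D(y)$, $D(p)$ or $\operatorname{Spec}D$, which is affine. So $p\ne0\ne y$ in $D$ and $p$ is a nonunit. Then $\operatorname{char}D\neq p$, and $\operatorname{char}D$ is not a prime $\ell\ne p$, since $p$ would be a unit. So $\operatorname{char}D=0$.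

**Step 2: force regularity and check that $(p,y)$ survives.** Let $D^+$ be the integral closure of $D$ in an algebraic closure of $\operatorname{Frac}D$, and $B_S:=D^+[1/p]\cap D^+[1/y]$. This ring is integrally closed in its algebraically closed fraction field, being an intersection of such rings with the same fraction field. If $yb=pb'$ in $B_S$, then $b/p=b'/y$ lies in $D^+[1/p]$ and in $D^+[1/y]$, so in $B_S$. Thus $y$ is nzd on $B_S/p$.

Suppose $1=p\alpha+y\beta$ with $\alpha,\beta\in B_S$. Adjoin to $D$ the finitely many numerators needed to write $\alpha$ and $\beta$ with denominators powers of $p$ and powers of $y$. This gives a module-finite extension $D\subset D'\subset D^+$ with $\alpha,\beta\in D'[1/p]\cap D'[1/y]=\Gamma(U_{D'},\mathcal O)$. The open subsets of $U_{D'}$ where $p$, respectively $y$, is invertible are affine, and $p,y$ generate the unit ideal of $\Gamma(U_{D'},\mathcal O)$. So $U_{D'}$ is affine (Hartshorne, Ex. II.2.17). As $U_{D'}\to U_D$ is finite and surjective, Chevalley's theorem (Hartshorne, Ex.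 III.4.2) makes $U_D$ affine, a contradiction. So $(p,y)B_S\ne B_S$. By (1), $B_S$ satisfies the hypotheses of Lemma 1, and we have ring maps $S\to D\to B_S$.

**Step 3: glue the unrelated choices for different $S$.** The sets $\{S':S'\supseteq S\}$ have the finite intersection property. Let $\mathcal U$ be an ultrafilter on the set of all such $S$ containing all of them, and let $B'=\prod_{\mathcal U}B_S$. Send $t\in\hat T$ to the class of $(t_S)_S$, where $t_S$ is the image of $t$ in $B_S$ if $t\in S$, and $t_S=0$ otherwise. For $t,t'\in\hat T$ the set of $S$ containing both is in $\mathcal U$, so this is a ring map $\hat T\to B'$. By Łoś's theorem, $p$ is nzd on $B'$, $y$ is nzd on $B'/p$, $(p,y)B'\ne B'$, and $B'$ satisfies the hypotheses of Lemma 1, which are first-order conditions, with $\varpi$ the class of chosen $p$-th roots of $p$ in the $B_S$. Let $B$ be the $p$-completion of $B'$. By Lemma 1 it is integral perfectoid, $p$ is nzd on $B$, and $B/p=B'/p$. So $y$ is nzd on $B/p$ and $(p,y)B\ne B$. Hence $B$ is BCM over $R$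 via $R\to T\to\hat T\to B'\to B$, and $T\to B$ is an $R$-algebra map. $\square$

## 3. Three parameters: square roots that a target is forced to contain

In dimension three the trick of Step 2 only makes two parameters regular. This is where a contradiction can hide: a target that is (nearly) closed under taking roots must contain certain fractions, and these may satisfy a relation that a BCM algebra forbids.

Suppose $p=xyz$ in $R$, where $x,y,z$ begin a system of parameters, and suppose $T$ contains elements with
$$v_i^2=p^{32}w_i\quad(i=1,2,3),\qquad x^{18}v_1+y^{18}v_2+z^{18}v_3=p^{32}.\tag{3}$$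
In a target where $p$ is nzd, $\nu_i=v_i/p^{16}$ satisfies $\nu_i^2=w_i$, so it is integral. If the target contains $\nu_i$, then
$$x^{18}\nu_1+y^{18}\nu_2+z^{18}\nu_3=p^{16}=(xyz)^{16}.$$
But a monomial $(xyz)^{n}$ with $n\le17$ cannot lie in $(x^{18},y^{18},z^{18})$ if $x,y,z$ are regular in every order. For a perfectoid target we will only get $p\nu_i$, not $\nu_i$; this raises the exponent to $17$, which is still allowed. First we extract from perfectoidness the closure under $p$-th roots.

**Lemma 4.** Let $B$ be integral perfectoid. There are a unit $\lambda\in B$ and $\varpi\in B$ with $\varpi^p=\lambda p$, and if $b\in B$, $b^p\in pB$, then $b\in\varpi B$.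

*Proof.* **Step 1: a unit multiple of $p$ with compatible $p$-power roots.** Let $p=\pi^pc$. Choose $a\in B^\flat$ with $a^\sharp=\pi+pb'=\pi(1+\pi^{p-1}cb')$. The bracket is a unit by $\pi$-adic completeness, so $p=(a^p)^\sharp c'$ for some $c'\in B$. Choose $e\in B^\flat$ with $e^\sharp=c'+pg$. Then
$$(a^pe)^\sharp=p+(a^p)^\sharp pg=p\lambda,\qquad\lambda:=1+(a^p)^\sharp g,$$
and $\lambda$ is a unit since $(a^p)^\sharp\in\pi B$. Put $t=a^pe$ and $\varpi=(t^{1/p})^\sharp$, so $t^\sharp=\lambda p$ and $\varpi^p=\lambda p$.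

**Step 2: an explicit generator of $\ker\theta$.** Choose $u\in W$ with $\theta(u)=\lambda$. Its class in $B^\flat$ maps to a unit of $B/p$, so $u$ is a unit. Put $\chi=[t]-pu\in\ker\theta$, let $\ker\theta=\xi W$, and let $\chi=h\xi$. We show that $h$ is a unit. With $\varphi$ the Witt vector Frobenius, let $\delta(x)=(\varphi(x)-x^p)/p$. From $\varphi(\chi)=[t]^p-p\varphi(u)$ and $\chi^p\equiv[t]^p\bmod p^2$ we get $\delta(\chi)\equiv-\varphi(u)\bmod p$, a unit. On the other hand
$$\delta(h\xi)=\varphi(h)\delta(\xi)+\xi^p\delta(h)\equiv h^p\delta(\xi)+\xi^p\delta(h)\bmod p.$$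
Since $\theta(\xi)=0$, the class of $\xi$ in $B^\flat$ maps to $0$ in $B/p$, so it lies in $\operatorname{Jac}(B^\flat)$. Hence $h^p\delta(\xi)$ is a unit modulo $p$, so $h$ is a unit modulo $p$, so $h$ is a unit. Thus $\ker\theta=\chi W$.

**Step 3: conclude in $B^\flat$.** If $a\in B^\flat$ has $a_0=0$, then $\theta([a])=a^\sharp\in pB=\theta(pW)$, so $[a]\in pW+\chi W$ and, modulo $p$, $a\in tB^\flat$. Now let $b^p\in pB$, and choose $a\in B^\flat$ with $a_0=b\bmod p$. Then $(a^p)_0=0$, so $a^p\in tB^\flat$ and, $B^\flat$ being perfect, $a\in t^{1/p}B^\flat$. Hence $b\in\varpi B+pB=\varpi B$. $\square$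

**Proposition 5.** Let $R$ have a system of parameters beginning with $x,y,z$, with $p=xyz$, and let $T$ be an $R$-algebra containing elements $v_i,w_i$ with (3). Then $T$ has no $R$-algebra map to an integral perfectoid BCM $R$-algebra, and none to a BCM $R$-algebra $B$ on which $p$ is nzd and which is integrally closed in $B[1/p]$ (in particular, none to a BCM normal domain).

*Proof.* Let $T\to B$ be an $R$-algebra map with $B$ BCM, and let $C=\varprojlim B/\mathfrak m^nB$. We use Lemma 3 for $N=B$. In particular $p$, being a nonzero element of $\mathfrak m$ and hence part of a system of parameters of the domain $R$, is nzd on $C$. Nothing in the definition makes $p$ a nzd on $B$ itself, so we divide in $C$.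

**Step 1: the forbidden membership.** We show
$$(xyz)^{17}\notin(x^{18},y^{18},z^{18})C.\tag{4}$$
Otherwise $x^{17}((yz)^{17}-xa)\in(y^{18},z^{18})C$ for some $a\in C$. As $y^{18},z^{18},x^{17}$ is part of a system of parameters, $x^{17}$ is nzd modulo $(y^{18},z^{18})$, so $(yz)^{17}\in(x,y^{18},z^{18})C$. In the same way, cancelling $y^{17}$ modulo $(x,z^{18})$, we get $z^{17}\in(x,y,z^{18})C$, and cancelling $z^{17}$ modulo $(x,y)$, $1\in(x,y,z)C\subset\mathfrak mC$, a contradiction.

**Step 2: divisibility by $p$ can be tested modulo powers of $\mathfrak m$.** We show that $C/pC$ is $\mathfrak m$-adically separated. Extend $p$ to a system of parameters $p,y_2,\dots,y_d$ and put $J_i=(p^i,y_2^i,\dots,y_d^i)$. If $pb\in J_iC$, say $p(b-p^{i-1}s)\in(y_2^i,\dots,y_d^i)C$, then $b\in(p^{i-1},y_2^i,\dots,y_d^i)C$, because $y_2^i,\dots,y_d^i,p$ is regular on $C$. Let $g\in\bigcap_i(pC+J_iC)$, $g=pb_i+r_i$ with $r_i\in J_iC$. Then $p(b_{i+1}-b_i)=r_i-r_{i+1}\in J_iC$, so $b_{i+1}-b_i\in(p^{i-1},y_2^i,\dots,y_d^i)C$ and $(b_i)$ is Cauchy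 with a limit $b$. Since $r_i\to0$, $g=pb\in pC$.

**Step 3: carry Lemma 4 from $B$ to $C$.** Now let $B$ be integral perfectoid, with $\varpi,\lambda$ as in Lemma 4. As $\varpi\mid p$, $\varpi$ is nzd on $C$. We claim: *if $b\in C$ and $b^p\in pC$, then $b\in\varpi C$.* Let $\mathfrak m=(g_1,\dots,g_r)$, $i\ge1$, $j=rpi$, so that $\mathfrak m^j\subset(g_1^{pi},\dots,g_r^{pi})$. Choose $b_j\in B$ with $b-b_j\in\mathfrak m^jC$. Then $b_j^p\in pC+\mathfrak m^jC$, and as $C/\mathfrak m^jC=B/\mathfrak m^jB$, $b_j^p\in pB+\mathfrak m^jB$. So $b_j^p\equiv\sum_lg_l^{pi}s_l\bmod pB$ with $s_l\in B$. By surjectivity of Frobenius, $s_l\equiv t_l^p\bmod pB$. Then $(b_j-\sum_lg_l^it_l)^p\in pB$, hence $b_j-\sum_lg_l^it_l\in\varpi B$ by Lemma 4, and $b\in\varpi C+\mathfrak m^iC$. Multiplying by $\varpi^{p-1}$, $\varpi^{p-1}b\in pC+\mathfrak m^iC$ for all $i$. By Step 2, $\varpi^{p-1}b\in pC=\varpi^pC$, so $b\in\varpi C$.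

Consequently, if $g\in C[1/p]$ and $g^p\in C$, then $g\in C$. Write $g=b/\varpi^m$ with $b\in C$ and $m\geq 0$ minimal; if $m\ge1$, then $b^p=\varpi^{mp}g^p\in pC$, so $b\in\varpi C$, against minimality.

**Step 4: the perfectoid case.** Put $\nu_i=v_i/p^{16}\in C[1/p]$. By (3), $\nu_i^2=w_i\in C$ and $p^{16}\nu_i=v_i\in C$, so $p^{16}\nu_i^n\in C$ for all $n\ge0$. Choose $s$ with $p^{s-1}\ge16$. Then
$$(\varpi\nu_i)^{p^s}=\lambda^{p^{s-1}}p^{p^{s-1}}\nu_i^{p^s}\in C .$$
Applying the consequence in Step 3 $s$ times, $\varpi\nu_i\in C$, and hence $p\nu_i\in C$. Dividing the second equation of (3) by $p^{15}$,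
$$x^{18}(p\nu_1)+y^{18}(p\nu_2)+z^{18}(p\nu_3)=p^{17}=(xyz)^{17},$$
contradicting (4).

**Step 5: the integrally closed case.** If $p$ is nzd on $B$ and $B$ is integrally closed in $B[1/p]$, then $\nu_i=v_i/p^{16}\in B$, as $\nu_i^2=w_i$. So $x^{18}\nu_1+y^{18}\nu_2+z^{18}\nu_3=(xyz)^{16}$ in $B$, hence in $C$, contradicting (4). If $B$ is a normal domain, then $p\ne0$ in $B$, since $p$ is nzd on $C\ne0$; so this case applies. $\square$

The rest of these notes builds a BCM algebra that contains elements with (3), and this will prove: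

**Theorem A.** Let $p$ be a prime and $d\ge3$. There are a regular local ring $(R,\mathfrak m)$ of mixed characteristic $(0,p)$ with $\dim R=d$, and a BCM $R$-algebra $T$, such that there is no $R$-algebra map $T\to B$ with $B$ an integral perfectoid BCM $R$-algebra. Moreover $T$ has no $R$-algebra map to a BCM $R$-algebra $B$ on which $p$ is a nonzerodivisor and which is integrally closed in $B[1/p]$ (in particular, to no BCM normal domain).

So the problem has a negative answer, and $\dim R\le2$ is exactly the range of dimensions in which the assertion holds for all $R$ and $T$.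

## 4. From a sheaf on the punctured space to a big Cohen–Macaulay algebra

Let $A=\mathbb Z_{(p)}[x_1,x_2,x_3]$, graded with $\deg x_i=1$; write $x,y,z$ for $x_1,x_2,x_3$. Put $V_i=D(x_i)$, $V=V_1\cup V_2\cup V_3\subset\operatorname{Spec}A$, $V_{ij}=V_i\cap V_j$, $V_{123}=D(xyz)$. All sheaves on $V$ are graded quasi-coherent, all maps of sheaves have degree $0$, and a *bundle* is graded and locally free of finite rank (possibly $0$). $\mathcal O(a)$ is free on one generator of degree $-a$. Cohomology is computed by the graded Čech complex $C^\bullet$ of $\{V_i\}$, with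
$$(d\rho)_{ij}=\rho_j-\rho_i,\qquad(d\rho)_{123}=\rho_{23}-\rho_{13}+\rho_{12}.$$
So $C^2(\mathcal E)=\mathcal E(V_{123})$, and every 2-cochain is a cocycle.

For $\mathcal O=\mathcal O_V$ and for $\mathcal O=\mathcal O_V/p$ we have:
$$H^1(V,\mathcal O(a))=0;\quad H^0(V,\mathcal O(-a))\text{ lives in degrees}\ge a;\quad H^2(V,\mathcal O)_d=0\text{ for }d\ge-2;\quad \tfrac1{xyz}\ne0\text{ in }H^2(V,\mathcal O_V/p).\tag{5}$$
To see this, split the Čech complex by Laurent monomials. A monomial whose set of negative exponents is $N\subset\{1,2,3\}$ occurs on $V_\sigma$ exactly when $\sigma\supseteq N$. If $N=\emptyset$ we get the cochain complex of a full simplex, with cohomology in degree $0$ only. If $N$ is nonempty and proper, the complex is acyclic, by adding or removing an index outside $N$. If $N=\{1,2,3\}$ only $\sigma=123$ occurs. So $H^2$ is spanned by the monomials with all exponents negative, which have degree $\le-3$, and $1/(xyz)$ is one of them.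

**Proposition 6.** Let $\mathcal C$ be a quasi-coherent $\mathcal O_V$-algebra that is flat over $\mathcal O_V$, with
$$H^1(V,\mathcal C/p)=0\quad\text{and}\quad H^2(V,\mathcal O_V/p)\to H^2(V,\mathcal C/p)\text{ injective}.\tag{6}$$
Put $M=\varprojlim_n\Gamma(V,\mathcal C/p^n)$ and $T_0=M/(xyz-p)M$. Then $x,y,z$ is a regular sequence on $T_0$ and $(x,y,z)T_0\ne T_0$. For $d\ge3$ put $R_3=(A/(xyz-p))_{(x,y,z)}$, $R=R_3[s_1,\dots,s_{d-3}]_{(x,y,z,s)}$ and $T=T_0\otimes_{A/(xyz-p)}R$. Then $R$ is a regular local ring of mixed characteristic $(0,p)$ and dimension $d$ with system of parameters $x,y,z,s_1,\dots,s_{d-3}$, and $T$ is a BCM $R$-algebra.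

*Proof.* **Step 1: lift from $p$ to all powers of $p$.** Let $M_n=\Gamma(V,\mathcal C/p^n)$. From $0\to\mathcal C/p\to\mathcal C/p^{n+1}\to\mathcal C/p^n\to0$ and (6), by induction $H^1(V,\mathcal C/p^n)=0$ for all $n$, and $M_{n+1}\to M_n$ is surjective. From $0\to\mathcal C/p^n\xrightarrow{p}\mathcal C/p^{n+1}\to\mathcal C/p\to0$, the sequence $0\to M_n\xrightarrow{p}M_{n+1}\to M_1\to0$ is exact. In the limit, $p$ is nzd on $M$ and $M/pM=M_1$. Elements of $p^nM$ have zero component in $M_n$, so $M$ is $p$-adically separated.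

**Step 2: regularity modulo $p$.** We show that $x,y,z$ is regular on $M_1$ and $(x,y,z)M_1\ne M_1$. Put $\mathcal B=\mathcal C/p$, flat over $\mathcal O_V/p$. Then $x$ is nzd on $M_1=\Gamma(V,\mathcal B)$, and $M_1/x=\Gamma(V,\mathcal B/x)$ since $H^1(V,\mathcal B)=0$. Next, $y$ is nzd on $\Gamma(V,\mathcal B/x)$ by flatness, and $M_1/(x,y)\subset\Gamma(V,\mathcal B/(x,y))$. On the latter $z$ is bijective, because $V\cap\{x=y=0\}\subset D(z)$. So $z$ is nzd on $M_1/(x,y)$. If $1=x\alpha+y\beta+z\gamma$ in $M_1$, then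
$$\frac1{xyz}=\frac{\alpha}{yz}+\frac{\beta}{xz}+\frac{\gamma}{xy}$$
is a coboundary, so it is $0$ in $H^2(V,\mathcal B)$, contradicting (6) and (5).

**Step 3: impose $p=xyz$.** First, $x$ is nzd on $M$: if $xm=0$, then $m\in pM$, as $x$ is nzd on $M/p$; dividing by $p$ and iterating, $m\in\bigcap p^nM=0$. Let $xm=(xyz-p)m'$ in $M$. Then $pm'=xn$ with $n=yzm'-m$. As $x$ is nzd on $M/p$, $n=pn'$, so $m'=xn'$, so $xm=x(xyz-p)n'$ and $m=(xyz-p)n'$. Thus $x$ is nzd on $T_0$. Finally $T_0/xT_0=M/(x,p)M=M_1/xM_1$, and Step 2 gives the rest.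

**Step 4: localize and add variables.** Let $\mathfrak n=(p,x,y,z)\subset A$. Since $xyz-p\in\mathfrak n\setminus\mathfrak n^2$ and $A_{\mathfrak n}$ is regular of dimension $4$, $R_3$ is a regular local ring of dimension $3$ with maximal ideal $(x,y,z)$ and residue field $\mathbb F_p$. It is a domain, and $x,y,z\ne0$ in it, so $p=xyz\ne0$ there; hence $R_3$, and so $R$, has mixed characteristic $(0,p)$. By flatness of $R$ over $A/(xyz-p)$, $x,y,z$ is regular on $T$. Also $T/(x,y,z)T=(T_0/(x,y,z)T_0)\otimes_{\mathbb F_p}\mathbb F_p[s]_{(s)}$, on which $s_1,\dots,s_{d-3}$ is regular with quotient $T_0/(x,y,z)T_0\ne0$. $\square$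

For $\mathcal C=\mathcal O_V$ the conditions (6) hold by (5). We need a larger $\mathcal C$, one with elements that become (3) after $p=xyz$.

## 5. Which classes may be killed: degrees and divided powers

The sensible first attempt is: take an algebra $\mathcal C$ containing $v_i,w_i$, and kill the classes of $H^1(V,\mathcal C/p)$ one after another by adjoining new elements. A class of degree $d$ lifts to $\gamma\in C^1(\mathcal C)_d$ with $d\gamma=p\beta$, where $\beta\in C^2(\mathcal C)_d$. If we can solve $de=\beta$ and then $du=\gamma-pe$, the class dies.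

To solve $de=\beta$, write $\beta=h/(xyz)^l$ and adjoin $a_1,a_2,a_3$ with $x^la_1+y^la_2+z^la_3=h$. Here is the danger. If $\beta=1/(xyz)$, this puts $1$ into $(x,y,z)$, and the second half of (6) is lost. The classes of $H^2(V,\mathcal O_V/p)$ live in degrees $\le-3$ by (5), so trouble can only come from negative degrees. We want all classes of $H^1$ that ever appear to have degree $\ge0$.

Adjoining the $a_i$ brings in the bundle spanned by $a_1,a_2,a_3$ modulo $x^la_1+y^la_2+z^la_3$. Let us compute its cohomology by hand. For $\delta\in\mathbb Z$, $l\ge1$ let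
$$E=\operatorname{coker}\big(\mathcal O(-\delta-l)\xrightarrow{(x^l,y^l,z^l)}\mathcal O(-\delta)^3\big),\tag{7}$$
a bundle of rank $2$ on $V$. By (5), $H^1(V,E/p)$ is the kernel of $(x^l,y^l,z^l)$ on $H^2(V,\mathcal O(-\delta-l)/p)$. A basis is given by $x^{-a}y^{-b}z^{-c}$, $1\le a,b,c\le l$, times the generator of degree $\delta+l$. So the degrees that occur run from $\delta-2l$ to $\delta+l-3$. In the situation above, $\deg h=d+3l$ and $\deg a_i=d+2l=\delta$, so the lowest degree is exactly $d$. Thus a step in degree $d\ge0$ creates in this bundle only classes of degree $\ge0$, and a step in degree $d<0$ creates a new class of degree $d$.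

The algebra also contains products of the $a_i$, that is, powers of $E$, so we need a criterion that is stable under tensor products and powers.

**Definition (good and fil-good bundles).** A bundle $G$ is *good* if there is an exact sequence $0\to G\to I^0\to I^1$ with $I^0,I^1$ finite direct sums of $\mathcal O(-a)$'s, all $a\ge0$, and the image $N$ of $I^0\to I^1$ a subbundle (locally a direct summand). It is *fil-good* if it has a finite filtration by subbundles with good quotients.

For example $\mathcal O(-a)$ with $a\ge0$ is good, with $I^1=0$.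

**Lemma 7.** If $G$ is fil-good, then $H^1(V,G/p)_d=0$ for $d<0$. Tensor products of fil-good bundles are fil-good.

*Proof.* **First claim.** By dévissage let $G$ be good. From $0\to G/p\to I^0/p\to N/p\to0$ and $H^1(I^0/p)=0$, $H^1(G/p)$ is a quotient of $H^0(N/p)$. As $N$ is a subbundle, $N/p\subset I^1/p$, and $H^0(I^1/p)$ lives in degrees $\ge0$.

**Second claim.** For good $G,G'$ consider $I^0\otimes I'^0\to(I^1\otimes I'^0)\oplus(I^0\otimes I'^1)$. Locally $I^0=G\oplus N$ and $I'^0=G'\oplus N'$. The map lands in the subbundle $(N\otimes I'^0)\oplus(I^0\otimes N')$. It kills $G\otimes G'$, sends $N\otimes G'$ and $G\otimes N'$ isomorphically to the summands of the same name, and embeds $N\otimes N'$ diagonally. So the kernel is $G\otimes G'$ and the image is a subbundle; all twists stay of the form $\mathcal O(-a)$, $a\ge0$. In general, filter $G\otimes G'$ by the tensor products of the steps of the two filtrations; the quotients are tensor products of good bundles. $\square$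

Which powers should we take? With ordinary symmetric powers there is a problem. For $0\to E\to F\to L\to0$ with $L$ a line bundle, the natural map $\operatorname{Sym}^nF\to\operatorname{Sym}^{n-1}F\otimes L$ sends, for a local splitting $F=E\oplus\mathcal O\ell$, $e\ell^j$ to $j\,e\ell^{j-1}\otimes\ell$. It kills $\ell^p$ modulo $p$, so modulo $p$ its kernel is larger than $\operatorname{Sym}^nE$. Divided powers remove the factor $j$.

**Notation (divided powers).** If $\mathcal A$ is a $p$-torsion-free $\mathbb Z_{(p)}$-algebra and $s\in\mathcal A$, put $s^{[n]}=s^n/n!\in\mathcal A\otimes\mathbb Q$. Then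
$$s^{[m]}s^{[n]}=\tbinom{m+n}{m}s^{[m+n]},\quad(s+s')^{[n]}=\sum_is^{[i]}s'^{[n-i]},\quad(s^{[a]})^{[n]}=\tfrac{(na)!}{(a!)^nn!}\,s^{[na]}\ (a\ge1).$$
The last coefficient is an integer: it counts the partitions of a set of $na$ elements into $n$ blocks of size $a$. Since $v_p(n!)\le n-1$ for $n\ge1$, we have $p^n/n!\in p\mathbb Z_{(p)}$ and $p^{n-1}/n!\in\mathbb Z_{(p)}$. For instance, with $p=2$, $2^{[2]}=2$ and $2^{[3]}=4/3$.

For a bundle $F$ with local basis $e_1,\dots,e_r$, $\Gamma^nF\subset\operatorname{Sym}^n(F\otimes\mathbb Q)$ has local basis $e^{[I]}=\prod e_i^{[I_i]}$, $|I|=n$. If $f$ spans a line subbundle $\mathcal Of\subset F$, then $\Gamma^n(F/\mathcal Of)=\Gamma^nF/\sum_{r\ge1}f^{[r]}\Gamma^{n-r}F$, as one sees in a local basis containing $f$.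

**Lemma 8.** For $E$ as in (7) and $n\ge1$, $\Gamma^nE$ is the kernel of a surjection from a finite sum of $\mathcal O(n(l-\delta))$'s to a finite sum of $\mathcal O(n(l-\delta)+l)$'s.

*Proof.* **Step 1: write $E$ as a kernel.** We have $\det E=\mathcal O(-3\delta)\otimes\mathcal O(\delta+l)=\mathcal O(-2\delta+l)$. As $E$ has rank $2$, $E\cong E^\vee\otimes\det E$, and $E^\vee=\ker(\mathcal O(\delta)^3\to\mathcal O(\delta+l))$, a surjection on $V$. Hence $0\to E\to\mathcal O(l-\delta)^3\to\mathcal O(2l-\delta)\to0$ is exact.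

**Step 2: take divided powers.** For $0\to E\to F\to L\to0$ with $L$ a line bundle, the sequence
$$0\to\Gamma^nE\to\Gamma^nF\to\Gamma^{n-1}F\otimes L\to0$$
is exact, the second map being comultiplication followed by $F\to L$. Locally $F=E\oplus\mathcal O\ell$, and the map is $e\,\ell^{[j]}\mapsto e\,\ell^{[j-1]}\otimes\ell$ for $e\in\Gamma^{n-j}E$ (and $0$ for $j=0$). Take $F=\mathcal O(l-\delta)^3$ and $L=\mathcal O(2l-\delta)$; then $(n-1)(l-\delta)+2l-\delta=n(l-\delta)+l$. $\square$

## 6. The starting algebra: the relation $f^2=p^2c^2$ and its even part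

The controlled version of the first attempt works with the following objects.

**Definition (admissible algebra).** An *admissible algebra* is a triple $(\mathcal C,F,\varepsilon)$ such that:

* (A1) $\mathcal C$ is a graded quasi-coherent $\mathcal O_V$-algebra with an exhaustive filtration $\mathcal O_V=F_0\subset F_1\subset\cdots$, $F_vF_w\subset F_{v+w}$, all $\mathrm{gr}_w$ bundles;
* (A2) $\mathrm{gr}_w$ is fil-good for $w\ge1$;
* (A3) $\varepsilon:\mathcal C\to\mathcal O_V/p$ is a graded $\mathcal O_V$-algebra map, and $s\in\mathcal D:=\ker\varepsilon$, $n\ge1$ imply $s^{[n]}\in\mathcal D$.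

By (A1), $\mathcal C$ and $\mathcal C/F_w$ are flat over $\mathcal O_V$, hence $p$-torsion-free. Condition (A2) keeps $H^1$ in degrees $\ge0$, by Lemma 7. The retraction $\varepsilon$ protects the class $1/(xyz)$. The divided powers in (A3) allow new elements to be adjoined with their divided powers. The trivial example is $\mathcal C=F_w=\mathcal O_V$ for all $w$, with reduction modulo $p$: here $\mathcal D=p\mathcal O_V$, and $(pg)^{[n]}=(p^n/n!)g^n\in p\mathcal O_V$. We record
$$s\in\mathcal D\cap F_v,\ n\ge1\ \Longrightarrow\ s^{[n]}\in\mathcal D\cap F_{nv},\tag{8}$$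
since $n!\,s^{[n]}\in F_{nv}$ and $\mathcal C/F_{nv}$ is a $p$-torsion-free $\mathbb Z_{(p)}$-module.

Now for an admissible algebra that contains (3). Formally, (3) says that $\nu_i=v_i/p^{16}$ has $\nu_i^2=w_i$ and $\sum x_i^{18}\nu_i=p^{16}$. Write $\nu_i=\sigma\omega_i$ with a sign $\sigma$, $\sigma^2=1$; then $w_i=\omega_i^2$ and $f:=\sum x_i^{18}\omega_i=\sigma p^{16}$. So we look at $f^2=p^{32}$, and keep the elements $f\omega_i=p^{16}\nu_i$ and $\omega_i\omega_j$ but not $\sigma\omega_i$. Before imposing $p=xyz$ we make this homogeneous. Let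
$$c=(xyz)^{15},\qquad f=x^{18}\omega_1+y^{18}\omega_2+z^{18}\omega_3,\qquad\deg\omega_i=27,$$
so $\deg f=45=\deg c$. Let $\mathcal S\subset\mathcal O_V\otimes\mathbb Q[\omega_1,\omega_2,\omega_3]/(f^2-p^2c^2)$ be the $\mathcal O_V$-subalgebra generated by all $\omega_i^{[n]}$. As $f^2-p^2c^2$ is even in $\omega$, $\mathcal S$ has an $\omega$-parity. Let $\mathcal C_0\subset\mathcal S$ be the even part. With $\omega^{[I]}=\prod\omega_i^{[I_i]}$, the $\omega^{[I]}$ span $\mathcal S$, and those with $|I|$ even span $\mathcal C_0$.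

Three remarks on the choices. The factor $p^2$ makes the divided powers of $f$ harmless:
$$f^{[2j]}=\theta_{2j},\quad f^{[2j+1]}=\theta_{2j+1}f,\quad\theta_{2j}=\frac{(pc)^{2j}}{(2j)!},\quad\theta_{2j+1}=\frac{(pc)^{2j}}{(2j+1)!},\tag{9}$$
and all $\theta_r\in A$, while $\theta_{2j}\in pA$ for $j\ge1$.

Parity is needed because of the bundle $Q=\bigoplus\mathcal O\omega_i/\mathcal Of$. This is $E$ of (7) with $\delta=27$, $l=18$, and by the computation after (7), $H^1(V,Q/p)$ has the class of $1/(xyz)^{18}$ in degree $\delta-2l=-9<0$. So $Q$ is not fil-good, and the odd part must go.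

The numbers are forced within this scheme. For general $l$, $\delta$ and $c=(xyz)^a$ with $3a=\delta+l$, Lemma 8 makes $\Gamma^2Q$ good when $2(l-\delta)+l\le0$, i.e. $\delta\ge3l/2$, so $a\ge5l/6$. The argument of Proposition 5 uses $p^{a+2}=(xyz)^{a+2}$ and needs $a+2\le l-1$. Together $l\ge18$, and $l=18$ gives $a=15$, $\delta=27$.

**Proposition 9.** With the filtration $F_w$ and the map $\varepsilon$ defined in the proof, $\mathcal C_0$ is admissible.

*Proof.* **Step 1: local bases.** We make $\mathcal S$ explicit on $V_i$, with $\{i,j,k\}=\{1,2,3\}$. There $\omega_i=x_i^{-18}(f-x_j^{18}\omega_j-x_k^{18}\omega_k)$, so the ambient algebra is free over $\mathcal O\otimes\mathbb Q$ on the $f^\eta\omega_j^a\omega_k^b$, $\eta\in\{0,1\}$. Moreover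
$$\mathcal S|_{V_i}=\bigoplus_{\eta\in\{0,1\},\,a,b\ge0}\mathcal O\,f^\eta\omega_j^{[a]}\omega_k^{[b]}.$$
Indeed the right side lies in $\mathcal S$, is closed under multiplication since $f^2=p^2c^2$, and contains
$$\omega_i^{[n]}=x_i^{-18n}\sum_{r+s+t=n}f^{[r]}(-x_j^{18}\omega_j)^{[s]}(-x_k^{18}\omega_k)^{[t]},\tag{10}$$
since $f^{[r]}\in A+Af$ by (9). The sheaf $\mathcal C_0$ is the part with $\eta+a+b$ even.

**Step 2: the filtration (A1).** Let $F_w$ be the $\mathcal O_V$-span of the $\omega^{[I]}$ with $|I|$ even, $|I|\le2w$. On $V_i$ it is the span of the $f^\eta\omega_j^{[a]}\omega_k^{[b]}$ with $\eta+a+b$ even and $\le2w$. One inclusion follows from $f=\sum x_i^{18}\omega_i$. For the other use (10), where $f^{[r]}=\theta_rf^\eta$ with $\eta\le r$, $\eta\equiv r\pmod 2$, so that degrees do not grow and parity is kept. So $F_0=\mathcal O_V$, $F_vF_w\subset F_{v+w}$, the filtration is exhaustive, and $\mathrm{gr}_w$ is a bundle, with basis on $V_i$ the $f^\eta\omega_j^{[a]}\omega_k^{[b]}$, $\eta+a+b=2w$.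

**Step 3: $\mathrm{gr}_w$ in terms of divided powers of $Q$.** Let $P=\bigoplus\mathcal O\omega_i\cong\mathcal O(-27)^3$, $Q=P/\mathcal Of$, $w\ge1$. The surjection $\Gamma^{2w}P\to\mathrm{gr}_w$, $\omega^{[I]}\mapsto\omega^{[I]}$, kills $f^{[r]}\Gamma^{2w-r}P$ for $r\ge2$: in $\mathcal C_0$ the factor $f^{[r]}$ equals $\theta_rf^\eta$ with $\eta\in\{0,1\}$, $\eta\equiv r\pmod 2$, so $\eta\le r-2$, and the product lies in $F_{w-1}$. On $V_i$, $\Gamma^{2w}P$ has basis $f^{[r]}\omega_j^{[a]}\omega_k^{[b]}$, $r+a+b=2w$. The basis elements with $r\ge2$ span $\sum_{r\ge2}f^{[r]}\Gamma^{2w-r}P$, and those with $r\le1$ map to the basis of $\mathrm{gr}_w$. Hence $\mathrm{gr}_w\cong\Gamma^{2w}P/\sum_{r\ge2}f^{[r]}\Gamma^{2w-r}P$.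

Multiplication by $f$ from $\Gamma^{2w-1}P$ to this quotient kills $f^{[r]}\Gamma^{2w-1-r}P$ for $r\ge1$, as $ff^{[r]}=(r+1)f^{[r+1]}$, so it factors through $\Gamma^{2w-1}Q$. Separating the basis elements with $r=1$ and $r=0$,
$$0\to\mathcal O(-45)\otimes\Gamma^{2w-1}Q\xrightarrow{\ f\cdot\ }\mathrm{gr}_w\to\Gamma^{2w}Q\to0\qquad(w\ge1)$$
is exact.

**Step 4: (A2).** By Lemma 8 with $\delta=27$, $l=18$, $\Gamma^nQ$ is the kernel of a surjection from a sum of $\mathcal O(-9n)$'s to a sum of $\mathcal O(-9(n-2))$'s. So $\Gamma^nQ$ is good for $n\ge2$, and $\mathcal O(-45)\otimes\Gamma^nQ$ is good for $n\ge1$, the twists being $-9n-45$ and $-9(n-2)-45$. By Step 3, $\mathrm{gr}_w$ is fil-good for $w\ge1$.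

**Step 5: the augmentation.** On $V_i$ the span $\mathcal P_i$ of the basis elements of $\mathcal C_0$ with $(a,b)\ne(0,0)$ is an ideal, and $\mathcal C_0=\mathcal O\oplus\mathcal P_i$, since for $a=b=0$ parity forces $\eta=0$. Let $\varepsilon:\mathcal C_0\to\mathcal O_V/p$ be the projection to $\mathcal O$ followed by reduction modulo $p$, a ring map. It kills every $\omega^{[I]}$ with $|I|>0$ even: if $I_j$ or $I_k$ is $>0$, then $\omega^{[I]}\in\mathcal P_i$; otherwise $\omega^{[I]}=\omega_i^{[n]}$ with $n\ge2$ even, and by (10) its constant term is $x_i^{-18n}\theta_n\in p\mathcal O$. So $\varepsilon$ is the $\mathcal O$-linear map with $1\mapsto1$ and $\omega^{[I]}\mapsto0$, and the maps on the $V_i$ agree.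

**Step 6: (A3).** On $V_i$, $\mathcal D=\ker\varepsilon=p\mathcal O\oplus\mathcal P_i$. For $s=pg$ with $g\in\mathcal O$, $s^{[n]}=(p^n/n!)g^n\in p\mathcal O$. For $s=gf^\eta\omega_j^{[a]}\omega_k^{[b]}$ in $\mathcal P_i$ with, say, $a\ge1$,
$$s^{[n]}=g^nf^{\eta n}\frac{(na)!}{(a!)^nn!}\,\omega_j^{[na]}(\omega_k^{[b]})^n\in\mathcal P_i .$$
Sums follow from $(s+s')^{[n]}=\sum_is^{[i]}s'^{[n-i]}$, each term lying in the ideal $\mathcal D$. $\square$

For later use, note the elements
$$v_i=f\omega_i,\quad w_i=\omega_i^2=2\omega_i^{[2]}\ \in\Gamma(V,\mathcal C_0),\qquad v_i^2=p^2c^2w_i,\quad\sum x_i^{18}v_i=f^2=p^2c^2.\tag{11}$$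

## 7. Solving $de=\beta$ and $du=\gamma$ inside admissible algebras

An *extension* $\mathcal C\subset\mathcal C'$ of admissible algebras is required to satisfy $F_w\subset F'_w$ and $\varepsilon'|_{\mathcal C}=\varepsilon$. Put $F_w=0$, $\mathrm{gr}_w=0$ for $w<0$. Both constructions below look locally like divided power polynomial algebras, so the following takes care of (A3).

**Lemma 10.** Let $\mathcal C$ be admissible and let $\mathcal C'=\bigoplus_{J\in\mathbb N^k}\mathcal C\,b^{[J]}$, $b^{[J]}=\prod b_i^{[J_i]}$, be a divided power polynomial algebra over $\mathcal C$ (over an open set). Then the projection $\mathcal C'\to\mathcal C$ killing all $b^{[J]}$, $J\ne0$, is a ring map, and the ideal $\mathcal D'=\mathcal D\oplus\bigoplus_{J\ne0}\mathcal Cb^{[J]}$ is closed under $s\mapsto s^{[n]}$, $n\ge1$.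

*Proof.* The span of the $b^{[J]}$, $J\ne0$, over $\mathcal C$ is an ideal, so the projection is a ring map. For $s\in\mathcal D$ closure is (A3). For $s=gb^{[J]}$ with, say, $J_1=a\ge1$, $s^{[n]}=g^n\frac{(na)!}{(a!)^nn!}b_1^{[na]}\prod_{i\ge2}(b_i^{[J_i]})^n\in\mathcal D'$. Sums are handled as in Step 6 of Proposition 9. $\square$

**Lemma 11.** Let $\mathcal C$ be admissible, $m\ge1$, $d\ge0$, $\beta\in C^2(F_m)_d$. There are an admissible extension $\mathcal C'$ and $e\in C^1(F'_m)_d$ with $de=\beta$.

*Proof.* **Step 1: arrange $\varepsilon(\beta)=0$.** This is needed for divided powers to exist. As $d\ge0$, a lift to $C^2(\mathcal O_V)_d$ of $\varepsilon(\beta)$ is $d\rho$ with $\rho\in C^1(\mathcal O_V)_d$, by (5). Replace $\beta$ by $\beta-d\rho$, and add $\rho$ to $e$ at the end.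

**Step 2: the construction.** Choose $l\ge1$ such that $h:=(xyz)^l\beta$ extends to $\Gamma(V,F_m)$. Then $\deg h=d+3l$. Also $h\in\Gamma(V,\mathcal D)$, because $\varepsilon(h)\in\Gamma(V,\mathcal O_V/p)$ vanishes on $V_{123}$ and $xyz$ is nzd on $\mathcal O_V/p$. By (8), $h^{[r]}\in\mathcal D\cap F_{rm}$ for $r\ge1$. Let $\mathcal C'$ be the $\mathcal C$-subalgebra of $(\mathcal C\otimes\mathbb Q)[a_1,a_2,a_3]/(\sum x_i^la_i-h)$ generated by all $a_i^{[n]}$, with $\deg a_i=d+2l$.

**Step 3: (A1).** On $V_1$ the ambient algebra is $(\mathcal C\otimes\mathbb Q)[a_2,a_3]$ and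
$$a_1^{[n]}=x^{-ln}\sum_{r+s+t=n}h^{[r]}(-y^la_2)^{[s]}(-z^la_3)^{[t]},\tag{12}$$
so $\mathcal C'|_{V_1}=\bigoplus_{s,t}\mathcal C\,a_2^{[s]}a_3^{[t]}$, and similarly on $V_2,V_3$. Put $F'_w=\sum_IF_{w-m|I|}a^{[I]}$. In a product $a_1^{[n]}a_2^{[s']}a_3^{[t']}$ with $n+s'+t'=|I|$, the term of (12) with $h^{[r]}\in F_{rm}$ has exponent $|I|-r$ in $a_2,a_3$ and coefficient in $F_{w-m|I|+rm}=F_{w-m(|I|-r)}$. So on $V_1$
$$F'_w=\bigoplus_{s,t}F_{w-m(s+t)}a_2^{[s]}a_3^{[t]},\qquad\mathrm{gr}'_w=\bigoplus_{s,t}\mathrm{gr}_{w-m(s+t)}a_2^{[s]}a_3^{[t]} .$$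
Thus (A1) holds; $F'_0=\mathcal O_V$ and the ranks are finite as $m\ge1$; and $F_w\subset F'_w$.

**Step 4: (A2).** Let $w\ge1$, and let $G_n\subset\mathrm{gr}'_w$ be the image of $\sum_{|I|\le n}F_{w-m|I|}a^{[I]}$. By (12), on $V_1$ it is $\bigoplus_{s+t\le n}\mathrm{gr}_{w-m(s+t)}a_2^{[s]}a_3^{[t]}$. Let $P_a=\bigoplus\mathcal Oa_i$, $\rho_0=\sum x_i^la_i\in P_a$, $E=P_a/\mathcal O\rho_0$; this is (7) with $\delta=d+2l$. The map $\mathrm{gr}_{w-mn}\otimes\Gamma^nP_a\to G_n/G_{n-1}$, $s\otimes a^{[I]}\mapsto sa^{[I]}$, is well defined, since $F_{w-mn-1}a^{[I]}\subset F'_{w-1}$ for $|I|=n$. It kills $s\otimes\rho_0^{[r]}a^{[I']}$ for $r\ge1$, $|I'|=n-r$: in $\mathcal C'$ we have $\rho_0=h$, and $sh^{[r]}a^{[I']}\in F_{w-m(n-r)}a^{[I']}$ has image in $G_{n-1}$. So it factors through $\mathrm{gr}_{w-mn}\otimes\Gamma^nE$. On $V_1$, $\Gamma^nE$ has basis $a_2^{[s]}a_3^{[t]}$, $s+t=n$, so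
$$\mathrm{gr}_{w-mn}\otimes\Gamma^nE\to G_n/G_{n-1}$$
is an isomorphism there, and likewise on $V_2,V_3$. By Lemma 8, for $n\ge1$, $\Gamma^nE$ is the kernel of a surjection from a sum of $\mathcal O(-n(d+l))$'s to a sum of $\mathcal O(-(n-1)(d+l)-d)$'s. So it is good, because $d\ge0$ and $l\ge0$. For $n=0$ the piece is $\mathrm{gr}_w$, fil-good by hypothesis. For $n\ge1$ and $w-mn\ge1$ use Lemma 7. For $n\ge1$ and $w-mn=0$ the piece is $\Gamma^nE$. So $\mathrm{gr}'_w$ is fil-good.

**Step 5: (A3).** On $V_1$ let $\varepsilon'$ be the projection to $\mathcal C$ killing the $a_2^{[s]}a_3^{[t]}$, $(s,t)\ne0$, followed by $\varepsilon$; similarly on $V_2,V_3$. By (12), $\varepsilon'(a_1^{[n]})=x^{-ln}\varepsilon(h^{[n]})=0$ for $n\ge1$. So on each $V_i$, $\varepsilon'$ is the ring map extending $\varepsilon$ and killing all $a_\nu^{[n]}$ ($\nu=1,2,3$, $n\ge1$), and these agree on overlaps. Closure of $\ker\varepsilon'$ under divided powers is Lemma 10.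

**Step 6: the solution.** The elements $e_{23}=a_1/(yz)^l$, $e_{13}=-a_2/(xz)^l$, $e_{12}=a_3/(xy)^l$ are in $F'_m$, of degree $d$, and $de=\sum x_i^la_i/(xyz)^l=h/(xyz)^l=\beta$. $\square$

**Lemma 12.** Let $\mathcal C$ be admissible, $w\ge1$, $d\ge0$, $\gamma\in C^1(F_w)_d$ with $d\gamma=0$. There are an admissible extension $\mathcal C'$ and $u\in C^0(F'_w)_d$ with $du=\gamma$.

*Proof.* **Step 1: arrange $\gamma_{ij}\in\mathcal D$.** Since $H^1(V,\mathcal O_V/p)=0$, there is $\rho\in C^0(\mathcal O_V)_d$ with $\varepsilon(\gamma)=d\rho\bmod p$. Replace $\gamma$ by $\gamma-d\rho$, and add $\rho$ to $u$ at the end. By (8), $\gamma_{ij}^{[r]}\in\mathcal D\cap F_{rw}$ for $r\ge1$.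

**Step 2: the construction.** Let $\mathcal C'|_{V_i}=\bigoplus_n\mathcal Cu_i^{[n]}$ be divided power polynomial algebras, $\deg u_i=d$, glued by $u_j=u_i+\gamma_{ij}$, i.e. $u_j^{[n]}=\sum_r\gamma_{ij}^{[r]}u_i^{[n-r]}$. The gluings are compatible because $d\gamma=0$ says $\gamma_{13}=\gamma_{12}+\gamma_{23}$.

**Step 3: (A1) and (A2).** Put $F'_m=\bigoplus_nF_{m-wn}u_i^{[n]}$. This is compatible with the gluing since $\gamma_{ij}^{[r]}\in F_{rw}$, and (A1) holds, with $F'_0=\mathcal O_V$ and finite ranks as $w\ge1$. Filter $\mathrm{gr}'_m$ by the exponent of $u_i$. The quotients are $\mathrm{gr}_{m-wn}\otimes\mathcal O(-dn)$, because $u_j^{[n]}\equiv u_i^{[n]}$ modulo lower exponents. As $d\ge0$, $\mathcal O(-dn)$ is good, and for $m\ge1$ the quotients are fil-good: by Lemma 7 if $m-wn\ge1$, and equal to $\mathcal O(-dn)$ if $m-wn=0$.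

**Step 4: (A3) and the solution.** Put $\varepsilon'|_{\mathcal C}=\varepsilon$ and $\varepsilon'(u_i^{[n]})=0$ for $n\ge1$. This is consistent, since $\varepsilon(\gamma_{ij}^{[n]})=0$ for $n\ge1$. Closure follows from Lemma 10. Finally $u=(u_i)\in C^0(F'_w)_d$ and $du=\gamma$. $\square$

**Lemma 13.** Let $\mathcal C$ be admissible and $w\ge1$. Every homogeneous class in $H^1(V,\mathrm{gr}_w/p)$ dies in $H^1(V,\mathrm{gr}'_w/p)$ for some admissible extension $\mathcal C'$.

*Proof.* **Step 1: only degrees $d\ge0$ matter.** Let $d$ be the degree of the class. If $d<0$ the class is $0$, by (A2) and Lemma 7. So let $d\ge0$.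

**Step 2: lift and correct.** Lift a cocycle to $\gamma\in C^1(F_w)_d$. Then $d\gamma=p\mathsf A+\mathsf B$ with $\mathsf A\in C^2(F_w)_d$, $\mathsf B\in C^2(F_{w-1})_d$. By Lemma 11 there is, after an extension, $e\in C^1(F_w)_d$ with $de=\mathsf A$. If $w\ge2$, Lemma 11 gives, after a further extension, $b\in C^1(F_{w-1})_d$ with $db=\mathsf B$. If $w=1$, such $b\in C^1(\mathcal O_V)_d$ exists by (5). Now $\gamma-pe-b$ is a cocycle.

**Step 3: kill the cocycle.** By Lemma 12, after an extension, $\gamma-pe-b=du$ with $u\in C^0(F'_w)_d$. In $\mathrm{gr}'_w/p$ the terms $pe$ and $b$ vanish, so $\gamma=du$. $\square$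

## 8. The countable limit and the proof of Theorem A

*Proof of Theorem A.* **Step 1: kill all classes.** We build from $\mathcal C_0$ an algebra satisfying (6). All algebras that occur have countable modules of sections over the $V_i,V_{ij},V_{123}$, since $A$ is countable and each extension adjoins countably many generators. Fix a surjection $\mathbb N\to\mathbb N\times\mathbb N$, $n\mapsto(\alpha(n),\beta(n))$ with $\alpha(n)\le n$. Given $\mathcal C_n$, enumerate (with repetitions allowed) the homogeneous elements of $\bigsqcup_{w\ge1}H^1(V,\mathrm{gr}_w(\mathcal C_n)/p)$ as $\kappa_{n,0},\kappa_{n,1},\dots$. Let $\mathcal C_{n+1}$ be an admissible extension of $\mathcal C_n$ killing the image of $\kappa_{\alpha(n),\beta(n)}$, by Lemma 13. Let $\mathcal C=\bigcup\mathcal C_n$ with the union filtration and augmentation.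

**Step 2: check (6).** Čech cohomology commutes with filtered colimits, so $H^1(V,\mathrm{gr}_w(\mathcal C)/p)=0$ for all $w\ge1$: every homogeneous class comes from some $\kappa_{n,k}$, and it is killed at the stage $n'\ge n$ with $(\alpha(n'),\beta(n'))=(n,k)$. For $w=0$ the vanishing is (5). Since $\mathcal C$ and all $\mathrm{gr}_w(\mathcal C)$ are flat over $\mathcal O_V$, the sequences $0\to F_{w-1}/p\to F_w/p\to\mathrm{gr}_w/p\to0$ are exact. By induction $H^1(V,F_w/p)=0$, and in the colimit $H^1(V,\mathcal C/p)=0$. Moreover $\varepsilon:\mathcal C/p\to\mathcal O_V/p$ is a retraction of $\mathcal O_V/p\to\mathcal C/p$, so $H^2(V,\mathcal O_V/p)\to H^2(V,\mathcal C/p)$ is injective.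

**Step 3: the BCM algebra and its special elements.** Let $R$ and $T$ be the rings of Proposition 6 for this $\mathcal C$ and the given $d\ge3$. So $R$ is regular local of mixed characteristic $(0,p)$ and dimension $d$, $x,y,z$ begin a system of parameters of $R$, $p=xyz$ in $R$, and $T$ is BCM over $R$. The global sections $v_i,w_i$ of $\mathcal C_0\subset\mathcal C$ in (11) have images in $M$, in $T_0$ and in $T$. In $T$ we have $c=(xyz)^{15}=p^{15}$, so $p^2c^2=p^{32}$ and (11) becomes
$$v_i^2=p^{32}w_i\quad(i=1,2,3),\qquad x^{18}v_1+y^{18}v_2+z^{18}v_3=p^{32},$$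
which is (3).

**Step 4: apply the obstruction.** By Proposition 5, $T$ has no $R$-algebra map to an integral perfectoid BCM $R$-algebra, and none to a BCM $R$-algebra $B$ on which $p$ is nzd and which is integrally closed in $B[1/p]$, in particular none to a BCM normal domain. $\square$
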